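\title{Calabi--Yau pairs from the flag variety $F(k,k+1,2k+1)$: integral Hodge structures and isomorphisms}

\begin{abstract}
Let $V$ be a complex vector space of dimension $2k+1$, with $k\ge 2$. A smooth hyperplane section $M$ of the flag variety $F(k,k+1,V)$ determines two Calabi--Yau varieties $Y_1\subset G(k,V)$ and $Y_2\subset G(k+1,V)$ of dimension $k^2-1$. We prove that their middle cohomology groups are isomorphic as integral Hodge structures, isometrically when $k$ is even, while for general $M$ the varieties $Y_1$ and $Y_2$ are not isomorphic, and not even birational. This proves a conjecture posed by Fatighenti, Kapustka, Mongardi and Rampazzo. The first statement comes from two orthogonal decompositions of the middle cohomology of $M$ and, for odd $k$, a gluing argument. The second rests on the fact that every isomorphism between varieties of this type is induced by a linear map of the underlying vector spaces.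
\end{abstract}

\section{The problem and the result}\label{sec:intro}

We work over $\mathbb{C}$. Fix an integer $k\ge 2$ and a vector space $V$ of dimension $n=2k+1$. On the Grassmannian $G(r,V)$ of $r$-dimensional subspaces, $\mathcal{U}$ and $\mathcal{Q}$ denote the tautological subbundle and quotient bundle, and $\mathcal{O}(1)=\det\mathcal{U}^\vee$ is the Pl\"ucker line bundle; we fix a trivialization of $\det V$, so that also $\mathcal{O}(1)=\det\mathcal{Q}$. Let
\[
F=F(k,k+1,V)=\{(U\subset W):\ \dim U=k,\ \dim W=k+1\},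
\]
with its projections $h_1:F\to G(k,V)$ and $h_2:F\to G(k+1,V)$. The fiber of $h_1$ over $U$ is the space of lines in $V/U$, and the fiber of $h_2$ over $W$ is the space of hyperplanes in $W$. Because $n=2k+1$, both fibers are $\mathbb{P}^k$. We write
\[
D=\dim G(k,V)=k(k+1),\qquad m=k^2+2k-1,\qquad d=k^2-1,
\]
so that $\dim F=D+k=m+1$ and $d=m-2k$.

Put $\mathcal{O}(1,1)=h_1^*\mathcal{O}(1)\otimes h_2^*\mathcal{O}(1)$, a very ample line bundle, and $\Gamma=H^0(F,\mathcal{O}(1,1))$. If $\mathcal{L}$ is the line bundle on $F$ with fiber $W/U$, then $h_2^*\mathcal{O}(1)=h_1^*\mathcal{O}(1)\otimes\mathcal{L}^\vee$, and hence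
\[
\mathcal{O}(1,1)=h_1^*\mathcal{O}(2)\otimes\mathcal{L}^\vee=h_2^*\mathcal{O}(2)\otimes\mathcal{L}.
\]
Now $\mathcal{L}$ is the tautological line subbundle of $h_1^*\mathcal{Q}$ and the tautological line quotient of $h_2^*\mathcal{U}$. Therefore $\mathcal{O}(1,1)$ restricts to $\mathcal{O}_{\mathbb{P}^k}(1)$ on the fibers of both projections, and
\[
h_{1*}\mathcal{O}(1,1)=\mathcal{Q}^\vee(2),\qquad h_{2*}\mathcal{O}(1,1)=\mathcal{U}(2).
\]
A section $s\in\Gamma$ can thus be read in three ways, and has three zero schemes: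
\[
M(s)=\{s=0\}\subset F,\qquad Y_1(s)=\{h_{1*}s=0\}\subset G(k,V),\qquad Y_2(s)=\{h_{2*}s=0\}\subset G(k+1,V).
\]
On each fiber of $h_i$ the section $s$ is a linear form, and $Y_i$ is the locus where this form vanishes identically. So $M\to G(k,V)$ has fiber $\mathbb{P}^{k-1}$ outside $Y_1$ and $\mathbb{P}^k$ over $Y_1$, and likewise for $M\to G(k+1,V)$ and $Y_2$. Let $\Gamma^{\mathrm{sm}}\subset\Gamma$ be the set of nonzero $s$ with $M(s)$ smooth; it is open and dense by Bertini's theorem. For $s\in\Gamma^{\mathrm{sm}}$ both $Y_i$ are smooth of codimension $k+1$ (Lemma~\ref{lem:smooth}), so of dimension $D-(k+1)=d$. Both bundles $h_{i*}\mathcal{O}(1,1)$ have rank $k+1$ and determinant $\mathcal{O}(2(k+1)-1)=\mathcal{O}(n)$, and the canonical bundle of either Grassmannian is $\mathcal{O}(-n)$. By adjunction $K_{Y_i}$ is trivial: $Y_1$ and $Y_2$ are Calabi--Yau varieties. For $k=2$ they are threefolds in $G(2,5)$ and $G(3,5)$.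

The cohomology of $M$ can be assembled from that of $G(k,V)$ and $Y_1$, or from that of $G(k+1,V)$ and $Y_2$. The two Grassmannians have the same Betti numbers and only algebraic cohomology, so one expects the middle cohomologies of $Y_1$ and $Y_2$ to agree, and it is known that for general $s$ there is an isomorphism of rational Hodge structures $H^{d}(Y_1,\mathbb{Q})\cong H^{d}(Y_2,\mathbb{Q})$. On the other hand $Y_1$ lives over $V$ and $Y_2$ over $V^*$, since $G(k+1,V)=G(k,V^*)$, and nothing in the construction identifies $V$ with $V^*$. The pair therefore tests how much of a Calabi--Yau variety its middle cohomology remembers. The following conjecture is posed in \cite{FKMR}.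

\medskip
\noindent\textbf{Conjecture.} \emph{For all $s$ in a dense Zariski-open subset of $\Gamma$ there is an isomorphism of integral Hodge structures $H^{d}(Y_1(s),\mathbb{Z})\cong H^{d}(Y_2(s),\mathbb{Z})$, and $Y_1(s)$ and $Y_2(s)$ are not isomorphic as abstract varieties.}
\medskip

To state our result we name the evident ways of producing isomorphisms. A linear isomorphism $g:V\to V'$ induces isomorphisms of Grassmannians and flag varieties that are compatible with the tautological bundles; it carries a section $s$ on $F(k,k+1,V)$ to a section $g_*s$ on $F(k,k+1,V')$ with $M(g_*s)=g(M(s))$ and $Y_i(g_*s)=g(Y_i(s))$. An isomorphism $g:V\to V^*$ defines an automorphism of $F$ that exchanges the two projections,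
\[
\gamma_g(U\subset W)=\bigl(g(W)^\perp\subset g(U)^\perp\bigr),
\]
where $\perp$ denotes the annihilator.

\begin{theorem}\label{thm:main}
Let $k\ge 2$.
\begin{itemize}
\item[(A)] For every $s\in\Gamma^{\mathrm{sm}}$ there is an isomorphism of integral Hodge structures $H^d(Y_1(s),\mathbb{Z})\cong H^d(Y_2(s),\mathbb{Z})$. If $k$ is even, it can be chosen to be an isometry for the intersection forms.
\item[(B)] Let $\dim V=\dim V'=n$, and let $s,s'$ be nonzero sections of $\mathcal{O}(1,1)$ on $F(k,k+1,V)$ and $F(k,k+1,V')$ with $M(s)$ and $M(s')$ smooth. Every isomorphism $f:Y_1(s)\to Y_1(s')$ is induced by a linear isomorphism $g:V\to V'$, unique up to scalar, and $g_*s\in\mathbb{C}^*s'$. In particular, $Y_1(s)\cong Y_2(s)$ if and only if $\gamma_g(M(s))=M(s)$ for some isomorphism $g:V\to V^*$; and $\operatorname{Aut}(Y_1(s))=\operatorname{Stab}_{PGL(V)}([s])$.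
\item[(C)] For $s$ in a dense Zariski-open subset of $\Gamma$, the varieties $Y_1(s)$ and $Y_2(s)$ are not isomorphic; they are not even birational, and $\operatorname{Aut}(Y_1(s))$ is trivial.
\end{itemize}
\end{theorem}

Parts (A) and (C) prove the conjecture for every $k\ge2$.

Part (A) takes place inside the lattice $H^m(M,\mathbb{Z})$, which contains both groups $H^d(Y_i,\mathbb{Z})$ as orthogonal complements of algebraic sublattices (Section~\ref{sec:decomp}). For even $k$ these sublattices vanish; for odd $k$ one has to compare how the two groups are glued from a common part and an algebraic part (Section~\ref{sec:gluing}). For (B) we recover the bundle $\mathcal{Q}|_{Y_1}$ from the abstract variety $Y_1$ by a stability argument, and then $V$ and $s$ from spaces of sections (Sections~\ref{sec:bott} and~\ref{sec:B}). Part (B) turns (C) into a statement about fixed points on $\mathbb{P}(\Gamma)$, which a count of weights settles (Section~\ref{sec:C}). We begin with the excluded case $k=1$, where everything can be seen by hand.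

\section{The case $k=1$: three points and three lines}\label{sec:k1}

Let $\dim V=3$. Writing $U=\mathbb{C}v$ and $W=\ker\xi$, we have $F=\{\xi(v)=0\}\subset\mathbb{P}(V)\times\mathbb{P}(V^*)$, and the sections of $\mathcal{O}(1,1)$ are the forms $\xi(Sv)$ with $S\in\operatorname{End}(V)/\mathbb{C}\cdot\mathrm{id}$. Take $S=\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3)$ with distinct $\lambda_i$. Then $M=\{\xi(v)=\xi(Sv)=0\}$. If $v$ is not an eigenvector of $S$, then $\xi$ is determined up to scalar,
\[
\xi=\bigl((\lambda_3-\lambda_2)v_2v_3,\ (\lambda_1-\lambda_3)v_1v_3,\ (\lambda_2-\lambda_1)v_1v_2\bigr),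
\]
while over an eigenvector the whole fiber $\mathbb{P}^1$ lies in $M$. So $Y_1$ consists of the three coordinate points of $\mathbb{P}(V)$, the surface $M$ is the blow-up of $\mathbb{P}(V)$ in $Y_1$, and $h_2|_M$ is given by the conics through $Y_1$; it contracts the three lines through pairs of these points to the three points of $Y_2$.

Let $\eta_i$ be the class of $h_i^*\mathcal{O}(1)$, let $C_1,C_2,C_3$ be the exceptional curves over $Y_1$ and $C_1',C_2',C_3'$ those over $Y_2$, and put $c=\sum C_i$, $c'=\sum C_i'$. The lattice $\Lambda=H^2(M,\mathbb{Z})$ has the orthogonal basis $\eta_1,C_1,C_2,C_3$ with squares $1,-1,-1,-1$, and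
\[
\eta_2=2\eta_1-c,\qquad C_i'=\eta_1-c+C_i,\qquad c'=3\eta_1-2c .
\]
There are two orthogonal decompositions $\Lambda=\mathbb{Z}\eta_1\perp A_1=\mathbb{Z}\eta_2\perp A_2$, where $A_1=\bigoplus\mathbb{Z}C_i\cong H^0(Y_1,\mathbb{Z})$ and $A_2=\bigoplus\mathbb{Z}C'_i\cong H^0(Y_2,\mathbb{Z})$. Since $\eta_1\neq\pm\eta_2$, the sublattices $A_1$ and $A_2$ are different, and comparing them takes an argument.

The classes that come from $F$ form $K=\mathbb{Z}\eta_1+\mathbb{Z}\eta_2=\mathbb{Z}\eta_1\oplus\mathbb{Z}c=\mathbb{Z}\eta_2\oplus\mathbb{Z}c'$. Its orthogonal complement $N=\{\sum a_iC_i:\sum a_i=0\}$ lies in both $A_1$ and $A_2$, as $C_i-C_j=C_i'-C_j'$. But $A_1$ is not $\mathbb{Z}c\oplus N$; it contains this sum with index $3$, and similarly for $A_2$: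
\[
C_1=\tfrac13c+\bigl(C_1-\tfrac13c\bigr),\qquad C_1'=\tfrac13c'+\bigl(C_1-\tfrac13c\bigr).
\]
The map that is the identity on $N_{\mathbb{Q}}$ and sends $\frac13c\mapsto\frac13c'$ carries $C_i$ to $C'_i$, and so $A_1$ onto $A_2$. The choice $\frac13c\mapsto-\frac13c'$ is just as good rationally, but sends $C_1$ to $C_1'-\frac23c'\notin\Lambda$. The correct sign can be read off in the finite group $\Phi=\pi_K(\Lambda)/K\cong\mathbb{Z}/3$, where $\pi_K$ is the orthogonal projection to $K_{\mathbb{Q}}$: there $\frac13c'=\eta_1-\frac23c\equiv\frac13c$. So the integral problem is to match two surjections $\mathbb{Z}\cdot\frac13c\to\Phi$ and $\mathbb{Z}\cdot\frac13c'\to\Phi$. Section~\ref{sec:gluing} solves this problem for all odd $k\geq 3$.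

Parts (B) and (C) fail for $k=1$. The diagonal torus fixes $Y_1$ pointwise, and $Y_1$ does not determine the eigenvalues of $S$. Moreover $S$ is symmetric for the form $b(w,v)=\sum w_iv_i$. With $g(w)=b(w,\cdot)$ and $\xi=g(w)$, the automorphism $\gamma_g$ exchanges $v$ and $w$, and it preserves $M=\{b(w,v)=b(w,Sv)=0\}$. Thus for $k=1$ a general section is symmetric with respect to some $g$. For $k\ge2$ we shall see that $\Gamma$ is too large for this.

\section{Duality, smoothness and Lefschetz theorems}\label{sec:top}

From now on $k\ge2$. We write $G=G(k,V)$, $\mathcal{E}=\mathcal{Q}^\vee(2)$ and $t=h_{1*}s\in H^0(G,\mathcal{E})=\Gamma$.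

\subsection*{Duality}
The map $W\mapsto W^\perp$ identifies $G(k+1,V)$ with $G(k,V^*)$, and
\[
\varepsilon:F(k,k+1,V)\to F(k,k+1,V^*),\qquad (U\subset W)\mapsto(W^\perp\subset U^\perp)
\]
is an isomorphism that exchanges $h_1$ and $h_2$ and preserves $\mathcal{O}(1,1)$. If $s^\vee$ is the section corresponding to $s$, then $M(s^\vee)=\varepsilon(M(s))$ and $Y_2(s)=Y_1(s^\vee)\subset G(k,V^*)$. Hence everything that we prove for $Y_1$ holds for $Y_2$.

\begin{lemma}\label{lem:smooth}
For $0\ne s\in\Gamma$, the scheme $M(s)$ is smooth if and only if $Y_1(s)$ is smooth of codimension $k+1$ at each of its points, if and only if the same holds for $Y_2(s)$.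
\end{lemma}

\begin{proof}
Trivialize $\mathcal{Q}$ and $\mathcal{O}(1)$ near $x\in G$. Then $F$ is locally $G\times\mathbb{P}^k$ and $s=\sum_{i=0}^k t_i\,y_i$, where the $t_i$ are the components of $t$ and the $y_i$ are homogeneous coordinates. If $t(x)\neq0$, then $s$ is a nonzero linear form on the fiber, and $M$ is smooth along it. If $t(x)=0$, then $ds=\sum y_i\,dt_i(x)$ at the point $(x,y)$, so $M$ is smooth along the whole fiber if and only if the $dt_i(x)$ are linearly independent. This is the condition on $Y_1$; the statement for $Y_2$ follows by duality.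
\end{proof}

Fix $s\in\Gamma^{\mathrm{sm}}$ and put $Y=Y_1(s)$, $M=M(s)$. The variety $Y$ has high codimension in $G$, so the hyperplane theorem does not apply to it directly. But its complement is homotopy equivalent to the complement of the ample divisor $M$, and this suffices. We use two standard facts. By the theorem of Andreotti and Frankel, a smooth affine variety of complex dimension $r$ has the homotopy type of a CW complex of real dimension at most $r$. By Lefschetz duality, for a smooth projective $X$ of dimension $r$ and a closed subvariety $Z$ one has $H_i(X,Z)\cong H^{2r-i}(X\setminus Z)$ and $H^i(X,Z)\cong H_{2r-i}(X\setminus Z)$. Coefficients are integral unless indicated.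

\begin{proposition}\label{prop:lef}
\begin{itemize}
\item[(i)] $Y\ne\emptyset$, the restriction $H^i(G)\to H^i(Y)$ is an isomorphism for $i<d$, and $H^d(Y)$ is torsion-free.
\item[(ii)] $H^m(M)$ is torsion-free.
\item[(iii)] Every smooth irreducible closed subvariety $X\subset G$ with $\dim X\ge k+1$ meets $Y$.
\item[(iv)] $Y$ is connected, $\operatorname{Pic}(Y)=\mathbb{Z}\cdot\mathcal{O}_Y(1)$, and $H^0(Y,T_Y)=0$.
\end{itemize}
\end{proposition}

\begin{proof}
Since $h_1^{-1}(Y)\subset M$, the map $h_1$ restricts to $F\setminus M\to G\setminus Y$. Over $G\setminus Y$ the section $t$ is a surjection $\mathcal{Q}\to\mathcal{O}(2)$; in a local frame of $\mathcal{Q}$ adapted to its kernel, $s$ becomes one of the coordinates $y_i$. So $F\setminus M\to G\setminus Y$ is a locally trivial bundle with fiber $\mathbb{A}^k$, hence a homotopy equivalence. As $F\setminus M$ is affine of dimension $D+k$, the homology and cohomology of $G\setminus Y$ vanish above degree $D+k$.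

(i) By duality $H_i(G,Y)=0$ and $H^i(G,Y)=0$ whenever $2D-i>D+k$, that is, for $i<D-k=k^2$, or $i\le d$. For $i=0$ this gives $Y\neq\emptyset$, and the long exact sequence gives the isomorphisms. From $H_d(G,Y)=0$ we get an injection $H_{d-1}(Y)\to H_{d-1}(G)$ into a free group. The torsion subgroups of $H^d(Y)$ and $H_{d-1}(Y)$ are isomorphic by the universal coefficient theorem.

(ii) We have $H_m(F,M)\cong H^{m+2}(F\setminus M)=0$, so $H_{m-1}(M)$ injects into the free group $H_{m-1}(F)$, and we conclude as in (i).

(iii) Suppose $X\cap Y=\emptyset$. Then $h_1^{-1}(X)\setminus M$ is an $\mathbb{A}^k$-bundle over $X$ and is closed in $F\setminus M$. It is thus smooth and affine of dimension $\dim X+k$, and homotopy equivalent to $X$. Since $H_{2\dim X}(X)\ne0$, we get $2\dim X\le\dim X+k$.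

(iv) Here $k\geq2$ enters: $d\ge3$, so (i) gives $H^0(Y)=\mathbb{Z}$, $H^1(Y)=0$ and $H^2(Y)=\mathbb{Z}\,c_1(\mathcal{O}(1))$. By Hodge theory $H^1(Y,\mathcal{O}_Y)=0$, so $c_1:\operatorname{Pic}(Y)\to H^2(Y)$ is injective by the exponential sequence, and it is surjective. Finally $T_Y\cong\Omega_Y^{d-1}$ because $K_Y$ is trivial, and $h^{d-1,0}(Y)=0$ because $H^{d-1}(Y)\cong H^{d-1}(G)$ consists of classes of type $(p,p)$ and $d-1>0$.
\end{proof}

\section{Two decompositions of $H^m(M,\mathbb{Z})$}\label{sec:decomp}

An \emph{integral Hodge structure} of weight $w$ is a finitely generated abelian group $A$ with a decomposition $A\otimes\mathbb{C}=\bigoplus_{p+q=w}A^{p,q}$ such that $\overline{A^{p,q}}=A^{q,p}$. The Tate twist $A(-r)$ is the same group with $A(-r)^{p,q}=A^{p-r,q-r}$. Pullbacks are morphisms of Hodge structures, and so is the Gysin map $j_*:H^i(Z)(-r)\to H^{i+2r}(X)$ of a smooth subvariety of codimension $r$. A \emph{lattice} is a free abelian group of finite rank with a symmetric or skew integral bilinear form; it is \emph{unimodular}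 if the Gram matrix has determinant $\pm1$. We use one fact:
\begin{equation}\label{eq:split}
\text{if $S$ is a unimodular sublattice of a lattice $\Lambda$, then $\Lambda=S\perp S^\perp$.}
\end{equation}
Indeed, for $x\in\Lambda$ the form $(x,\cdot)|_S$ equals $(y,\cdot)$ for a unique $y\in S$, and $x-y\in S^\perp$. In particular a unimodular sublattice of full rank is the whole lattice.

Put $\Lambda=H^m(M)$, a lattice by Proposition~\ref{prop:lef}(ii). Let $\pi=h_1|_M$, let $p:\widetilde Y=h_1^{-1}(Y)\to Y$ be the $\mathbb{P}^k$-bundle over $Y$, let $j:\widetilde Y\to M$ be the inclusion, and let $\zeta=c_1(\mathcal{O}(1,1))$. Since $\zeta$ restricts to the hyperplane class on the fibers, $h_{1*}\zeta^i=0$ for $i<k$ and $h_{1*}\zeta^k=1$, and the same holds for $p_*$. The role of the exceptional curves $C_i$ of Section~\ref{sec:k1} is played by $\widetilde Y$, which has codimension $m-(d+k)=k$ in $M$; the role of $\mathbb{Z}\eta_1$ is played by the classes that a $\mathbb{P}^{k-1}$-bundle over $G$ would have. So define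
\[
\iota_1=j_*p^*:H^d(Y)(-k)\to\Lambda,\qquad A_1=\iota_1H^d(Y),\qquad T_1=\sum_{i=0}^{k-1}\zeta^i\,\pi^*H^{m-2i}(G),
\]
and define $\iota_2$, $A_2$, $T_2$ in the same way from $h_2$ and $Y_2$.

\begin{proposition}\label{prop:decomp}
For $i=1,2$ the map $\iota_i$ is an injective morphism of Hodge structures with $(\iota_ix,\iota_iy)=(-1)^k(x,y)$, the sublattice $T_i$ is unimodular, and $\Lambda=T_i\perp A_i$. Moreover $\operatorname{rk}T_1=\operatorname{rk}T_2=\sum_{l<k}b_{m-2l}(G)$.
\end{proposition}

\begin{proof}
By duality we may take $i=1$; the two Grassmannians have the same Betti numbers.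

\emph{The form on $A_1$.} The self-intersection formula requires the normal bundle of $\widetilde Y$ in $M$. Let $R$ be the kernel of the evaluation map $h_1^*\mathcal{E}\to\mathcal{O}(1,1)$ on $F$, a bundle of rank $k$. The section $h_1^*t$ maps to $s$, so on $M$ it is a section of $R|_M$, and its zero scheme is $\widetilde Y$, smooth of codimension $k$. Hence
\begin{equation}\label{eq:class}
\mathcal{N}_{\widetilde Y/M}=R|_{\widetilde Y},\qquad [\widetilde Y]=c_k(R)|_M .
\end{equation}
On a fiber $\mathbb{P}^k$ the defining sequence of $R$ reads $0\to R\to\mathcal{O}^{k+1}\to\mathcal{O}(1)\to0$, so $c(R)=1/(1+\zeta)$ there and $p_*c_k(R)=(-1)^k$. Therefore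
\[
(\iota_1x,\iota_1y)=\int_{\widetilde Y}p^*x\cdot j^*j_*p^*y=\int_{\widetilde Y}p^*(xy)\,c_k(R)=(-1)^k(x,y).
\]
The group $H^d(Y)$ is torsion-free, so its intersection form is unimodular by Poincar\'e duality. Thus $\iota_1$ is injective and $A_1$ is unimodular of rank $b_d(Y)$.

\emph{The form on $T_1$.} For $x\in H^{m-2i}(G)$, $y\in H^{m-2l}(G)$ and $0\le i,l\le k-1$, using $[M]=\zeta$,
\[
(\zeta^i\pi^*x,\zeta^l\pi^*y)=\int_Gxy\;h_{1*}(\zeta^{i+l+1})=\begin{cases}0&\text{if } i+l<k-1,\\[2pt] \int_Gxy&\text{if } i+l=k-1.\end{cases}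
\]
For $i+l=k-1$ the degrees add up to $2m-2(k-1)=2D$, so the antidiagonal blocks are Poincar\'e pairings on $G$: square, of determinant $\pm1$. The blocks on one side of the antidiagonal vanish. So the form on $\bigoplus_{i<k}H^{m-2i}(G)$ is unimodular, and this group maps isomorphically onto $T_1$.

\emph{Orthogonality.} For $i<k$ we have $(\zeta^i\pi^*x,j_*p^*y)=\int_Y x|_Y\,y\;p_*\zeta^i=0$.

\emph{Ranks.} Recall that every complex variety $X$ has an $E$-polynomial $\mathrm{E}(X)\in\mathbb{Z}[u,v]$, which is additive for the decomposition into a closed subvariety and its complement, multiplicative for Zariski-locally trivial fibrations, and equal to $\sum(-1)^{p+q}h^{p,q}(X)u^pv^q$ for smooth projective $X$. Over $G\setminus Y$ the variety $M$ is the projective bundle of $\ker(\mathcal{Q}\to\mathcal{O}(2))$, and over $Y$ it is $\widetilde Y$. So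
\[
\mathrm{E}(M)=\bigl(\mathrm{E}(G)-\mathrm{E}(Y)\bigr)\mathrm{E}(\mathbb{P}^{k-1})+\mathrm{E}(Y)\mathrm{E}(\mathbb{P}^k)=\mathrm{E}(G)\mathrm{E}(\mathbb{P}^{k-1})+(uv)^k\mathrm{E}(Y).
\]
The part of total degree $m$ gives $b_m(M)=\sum_{i<k}b_{m-2i}(G)+b_d(Y)$. Thus $T_1\perp A_1$ is a unimodular sublattice of full rank, and it equals $\Lambda$ by \eqref{eq:split}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A) for even $k$]
Now $m$ is odd and Grassmannians have no odd cohomology, so $T_1=T_2=0$ and both $\iota_i$ are isomorphisms onto $\Lambda$. The map $\iota_2^{-1}\iota_1$ is an isomorphism of Hodge structures, and an isometry by Proposition~\ref{prop:decomp}.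
\end{proof}

\section{Gluing for odd $k$}\label{sec:gluing}

Let $k\ge3$ be odd, so that $m$ and $d$ are even. We must show that $A_1=T_1^\perp$ and $A_2=T_2^\perp$ are isomorphic as Hodge structures. As in Section~\ref{sec:k1}, we enlarge $T_1$ and $T_2$ to a common algebraic lattice.

Let $K$ be the image of $H^m(F)\to\Lambda$. It contains $T_1$ and $T_2$ and consists of classes of type $(\frac m2,\frac m2)$. The form on $K$ is induced by $(x,y)\mapsto\int_Fxy\zeta$, which is nondegenerate on $H^m(F,\mathbb{Q})$: since $\dim F=m+1$, the map $\zeta:H^m(F,\mathbb{Q})\to H^{m+2}(F,\mathbb{Q})$ is an isomorphism by the hard Lefschetz theorem. So $K$ is nondegenerate, and with $N=K^\perp\subset\Lambda$ we have $\Lambda_{\mathbb{Q}}=K_{\mathbb{Q}}\perp N_{\mathbb{Q}}$ as Hodge structures. Note that $N=\Lambda\cap N_{\mathbb{Q}}$ and $N\subset T_i^\perp=A_i$. Put $L_i=K\cap A_i$. By \eqref{eq:split} applied to $T_i\subset K$ we have $K=T_i\perp L_i$, so $L_1$ and $L_2$ have the same rank $a$, and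
\[
A_{i,\mathbb{Q}}=L_{i,\mathbb{Q}}\oplus N_{\mathbb{Q}} .
\]
Any linear isomorphism $L_{1,\mathbb{Q}}\to L_{2,\mathbb{Q}}$ respects Hodge structures, as both sides are purely of type $(\frac m2,\frac m2)$; this gives the rational isomorphism. Integrally, $A_i$ contains $L_i\oplus N$ with finite index, and we have to describe the extension.

Let $\pi_K$ and $\pi_N$ be the projections of $\Lambda$ to $K_{\mathbb{Q}}$ and $N_{\mathbb{Q}}$. Put $B=\pi_K(\Lambda)\supset K$ and $\Phi=B/K$, a finite group, and define
\[
\delta:\Phi\to N_{\mathbb{Q}}/N,\qquad \pi_K(x)\mapsto\pi_N(x).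
\]
This is well defined: if $\pi_K(x)-\pi_K(x')=\kappa\in K$, then $x-x'-\kappa\in\Lambda\cap N_{\mathbb{Q}}=N$, and this element equals $\pi_N(x)-\pi_N(x')$. The point is that $\Phi$ and $\delta$ do not depend on $i$.

\begin{lemma}\label{lem:glue}
Let $B_i=\pi_K(A_i)$. Then $B_i$ is free of rank $a$, with $L_i\subset B_i\subset L_{i,\mathbb{Q}}$; the map $B_i\to\Phi$, $x\mapsto\bar x$, is surjective with kernel $L_i$; and
\[
A_i=\{x+v:\ x\in B_i,\ v\in N_{\mathbb{Q}},\ v\bmod N=\delta(\bar x)\}.
\]
If $\psi:B_1\to B_2$ is an isomorphism of groups that commutes with the maps to $\Phi$, then $\psi_{\mathbb{Q}}\oplus\mathrm{id}_{N_{\mathbb{Q}}}$ restricts to an isomorphism of integral Hodge structures $A_1\to A_2$.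
\end{lemma}

\begin{proof}
For $y\in A_i$ and $\tau\in T_i\subset K$ we have $(\pi_K(y),\tau)=(y,\tau)=0$, so $B_i\subset L_{i,\mathbb{Q}}$. Also $B_i\supset\pi_K(L_i)=L_i$, and $B_i$ is finitely generated; so it is free of rank $a$. Projecting $\Lambda=T_i\oplus A_i$ gives $B=T_i\oplus B_i$, while $K=T_i\oplus L_i$; hence $\Phi=B_i/L_i$. Every $y\in A_i$ is $\pi_K(y)+\pi_N(y)$, which has the stated form. Conversely, given $x$ and $v$, choose $y\in A_i$ with $\pi_K(y)=x$; then $x+v-y=v-\pi_N(y)\in N\subset A_i$. The last assertion follows from this description, since $\psi_{\mathbb{Q}}$ respects Hodge structures.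
\end{proof}

So we need to know that two surjections $\mathbb{Z}^a\to\Phi$ differ by an element of $GL_a(\mathbb{Z})$. This is false in general: the surjections $\mathbb{Z}\to\mathbb{Z}/5$ given by $1\mapsto1$ and $1\mapsto2$ do not differ by $\pm1$. It is true as soon as there is one generator to spare.

\begin{lemma}\label{lem:GL}
Let $a\geq 1$ and let $\Phi=\bigoplus_{i=1}^{a-1}\langle z_i\rangle$ be a finite abelian group. Every generating $a$-tuple of $\Phi$ is $GL_a(\mathbb{Z})$-equivalent to $(0,z_1,\dots,z_{a-1})$. Hence any two surjections $\mathbb{Z}^a\to\Phi$ differ by an element of $GL_a(\mathbb{Z})$.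
\end{lemma}

\begin{proof}
We use induction on $a$; for $a=1$ the group is trivial. Let $a\ge2$. The tuple defines a surjection $\mathbb{Z}^a\to\Phi$. Let $d_1|\cdots|d_a$ be the elementary divisors of its kernel. If a prime $\ell$ divided $d_1$, then $\Phi/\ell\Phi\cong\mathbb{F}_\ell^{\,a}$, which is impossible as $\Phi$ has $a-1$ generators. So $d_1=1$, the kernel contains a member of a basis of $\mathbb{Z}^a$, and the tuple is equivalent to some $(x_1,\dots,x_{a-1},0)$ in which the $x_i$ generate $\Phi$. Adding a combination of the $x_i$ to the last entry, we reach $(x_1,\dots,x_{a-1},z_{a-1})$. By induction, applied to $\Phi/\langle z_{a-1}\rangle=\bigoplus_{i\le a-2}\langle\bar z_i\rangle$, an element of $GL_{a-1}(\mathbb{Z})$ carries $(\bar x_1,\dots,\bar x_{a-1})$ to $(0,\bar z_1,\dots,\bar z_{a-2})$. Subtracting multiples of the last entry $z_{a-1}$ from the others gives $(0,z_1,\dots,z_{a-1})$.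
\end{proof}

It remains to find the spare generator. It will come from two classes in $L_1$ with product $\pm1$, and $L_1$ contains the classes restricted from $G$. This leads to an intersection number on $G$.

\begin{lemma}\label{lem:one}
For odd $k\ge3$ there are $\alpha,\alpha'\in H^d(G,\mathbb{Z})$ with $\int_G\alpha\alpha'\,c_{k+1}(\mathcal{E})=\pm1$.
\end{lemma}

\begin{proof}
The idea is to cut $G$ down to a Grassmannian of planes, whose cohomology ring has two generators. As $d=(k-1)(k+1)$, the classes $\alpha=c_{k+1}(\mathcal{Q})^{(k-1)/2}$ and $\alpha'=c_{k+1}(\mathcal{Q})^{(k-3)/2}y$, with $y\in H^{2(k+1)}(G)$, lie in $H^d(G)$. Choose $V_0\subset V$ of dimension $k-2$. The map $V_0\otimes\mathcal{O}\to\mathcal{Q}$ is a section of $\mathcal{Q}^{\oplus(k-2)}$ that vanishes on $Z=\{U\supset V_0\}\cong G(2,V/V_0)=G(2,k+3)$. It vanishes transversally: near $U_0\in Z$, points of $G$ are graphs of maps $\phi:U_0\to V/U_0$, and the section is $\phi\mapsto-\phi|_{V_0}$. So $[Z]=c_{k+1}(\mathcal{Q})^{k-2}$, and the integral equals $\int_Zy\cdot c_{k+1}(\mathcal{E})$.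 The bundles $\mathcal{Q}$ and $\mathcal{O}(1)=\det\mathcal{Q}$ restrict to the bundles of the same name on $G(2,k+3)$.

Let $e_i=c_i(\mathcal{U}^\vee)$ on $G(2,k+3)$ and define polynomials $c_i$ in $e_1,e_2$ by $\sum c_i\tau^i=1/(1-e_1\tau+e_2\tau^2)$. Then $c_i(\mathcal{Q})=c_i$ and $H^*(Z)=\mathbb{Z}[e_1,e_2]/(c_{k+2},c_{k+3})$. Since $c_1=e_1$ and $c_2=e_1^2-e_2$ generate this ring, $H^*(G)\to H^*(Z)$ is onto, and $y|_Z$ can be any class in $H^{2(k+1)}(Z)$. This is the middle cohomology of $Z$, a unimodular lattice, so it suffices to show that $c_{k+1}(\mathcal{E})|_Z$ is indivisible. The relations have complex degree greater than $k+1$, so the monomials $e_1^ie_2^l$ with $i+2l=k+1$ form a basis of $H^{2(k+1)}(Z)$. Modulo $e_1$ we have $\sum c_i\tau^i\equiv1/(1+e_2\tau^2)$ and, as $k+1$ is even,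
\[
c_{k+1}(\mathcal{Q}^\vee(2))=\sum_i(-1)^ic_i\,(2e_1)^{k+1-i}\equiv c_{k+1}\equiv(-e_2)^{(k+1)/2}\pmod{e_1}.
\]
The coefficient of $e_2^{(k+1)/2}$ is $\pm1$, so the class is indivisible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A) for odd $k$]
For $\alpha\in H^d(G)$, the projection formula and \eqref{eq:class} give
\[
\iota_1(\alpha|_Y)=j_*j^*\pi^*\alpha=\pi^*\alpha\cdot[\widetilde Y]=\bigl(h_1^*\alpha\cdot c_k(R)\bigr)|_M\in K\cap A_1=L_1 .
\]
Since $[Y]=c_{k+1}(\mathcal{E})$, Proposition~\ref{prop:decomp} and Lemma~\ref{lem:one} provide $l,l'\in L_1$ with $(l,l')=\pm1$; in particular $a\ge1$. Let $d_1|\cdots|d_a$ be the elementary divisors of $L_1\subset B_1$, so that $\Phi\cong\bigoplus\mathbb{Z}/d_i$. We have $(B_1,L_1)\subset\mathbb{Z}$, because $(\pi_K(y),l'')=(y,l'')$ for $y\in A_1$ and $l''\in L_1$. If a prime $\ell$ divided $d_1$, then $L_1\subset\ell B_1$ and $(l,l')\in\ell\mathbb{Z}$, which is false. So $d_1=1$, and $\Phi$ is a direct sum of $a-1$ cyclic groups, some possibly trivial. Lemma~\ref{lem:GL} yields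 an isomorphism $\psi:B_1\to B_2$ over $\Phi$, and Lemma~\ref{lem:glue} gives $H^d(Y_1)(-k)\cong A_1\cong A_2\cong H^d(Y_2)(-k)$.
\end{proof}

\begin{remark}
The map $\psi$ is built without regard to the forms on $B_1$ and $B_2$, which is why an isometry is asserted only for even $k$. For $k=1$ there is no spare generator: $a=1$, $L_1=\mathbb{Z}c$ with $c^2=-3$, and $\Phi=\mathbb{Z}/3$. The gluing worked there because $\pm1$ are the only units of $\mathbb{Z}/3$.
\end{remark}

\section{Sections on $Y$}\label{sec:bott}

We turn to (B). The plan is to reconstruct from $Y$ first the Pl\"ucker space, then $V$, and then $t$. Each step is a computation of global sections.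

\begin{proposition}\label{prop:sections}
Let $s\in\Gamma^{\mathrm{sm}}$ and $Y=Y_1(s)$, with ideal sheaf $\mathcal{I}_Y\subset\mathcal{O}_G$.
\begin{itemize}
\item[(I)] $H^0(Y,\mathcal{O}(1))=H^0(G,\mathcal{O}(1))=(\Lambda^kV)^*$.
\item[(II)] $H^0(Y,\mathcal{Q}|_Y)=H^0(G,\mathcal{Q})=V$.
\item[(III)] $H^0(G,\mathcal{E}\otimes\mathcal{I}_Y)=\mathbb{C}t$. Thus $Y_1(s)\subset G$ determines $s$ up to scalar.
\end{itemize}
\end{proposition}

The tools are the Koszul complex and Bott's theorem. As $Y$ has codimension $\operatorname{rk}\mathcal{E}$, the Koszul complex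
\[
0\to\Lambda^{k+1}\mathcal{E}^\vee\to\cdots\to\Lambda^2\mathcal{E}^\vee\to\mathcal{E}^\vee\to\mathcal{I}_Y\to0,\qquad\Lambda^p\mathcal{E}^\vee=\Lambda^p\mathcal{Q}(-2p),
\]
is exact. Recall that if $0\to\mathcal{K}_r\to\dots\to\mathcal{K}_1\to\mathcal{F}\to0$ is exact and $H^{i+p-1}(\mathcal{K}_p)=0$ for all $p$, then $H^i(\mathcal{F})=0$, as one sees by splitting into short exact sequences.

For integers $\alpha=(\alpha_1\ge\dots\ge\alpha_{k+1})$ let $S_\alpha\mathcal{Q}$ be the Schur bundle, so that $S_{(1^p,0^{k+1-p})}\mathcal{Q}=\Lambda^p\mathcal{Q}$, and twisting by $\mathcal{O}(-c)$ subtracts $c$ from every entry. Bott's theorem, normalized so that $H^0(G,\mathcal{Q})=V$, reads as follows. Form the sequence $(\alpha,0^k)+(2k+1,2k,\dots,1)$. If two entries coincide, then $S_\alpha\mathcal{Q}$ is \emph{acyclic}: all its cohomology vanishes. Otherwise exactly one cohomology group is nonzero, in the degree equal to the number of pairs of positions $i<j$ whose $i$-th entry is smaller than the $j$-th. The last $k$ entries are $k,\dots,1$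 and the first $k+1$ are distinct, so
\[
S_\alpha\mathcal{Q}\ \text{is acyclic}\iff \Sigma(\alpha)=\{\alpha_i+2k+2-i:\ 1\le i\le k+1\}\ \text{meets}\ [1,k],
\]
where $[x,y]$ denotes an interval of integers. The sets $\Sigma(\alpha)$ below contain an interval with one point deleted, and we use:
\begin{equation}\label{eq:star}
\text{if $x\le k-1$, $y\ge2$ and $x<y$, then $[x,y]$ minus any one point meets $[1,k]$.}
\end{equation}
Indeed, since also $k\geq 2$, we have $\max(x,1)<\min(y,k)$, so $[x,y]\cap[1,k]$ has at least two elements.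

\begin{lemma}\label{lem:wedge}
Let $0\le p\le k+1$. The bundle $\Lambda^p\mathcal{Q}(-c)$ is acyclic if $2\le c\le2k$, or if $c=1$ and $p\le k$, or if $c=2k+1$ and $p\ge1$.
\end{lemma}

\begin{proof}
For $\mathcal{O}(-c)$ the set $\Sigma$ is $[k+1-c,2k+1-c]$, and passing to $\Lambda^p\mathcal{Q}(-c)$ raises its $p$ largest elements by one. So $\Sigma=[k+1-c,\,2k+2-c]\setminus\{2k+2-c-p\}$. For $2\le c\le2k$ apply \eqref{eq:star}. For $c=1$ the interval starts at $k$, and the deleted point $2k+1-p$ is not $k$ if $p\le k$. For $c=2k+1$ the interval ends at $1$, and the deleted point $1-p$ is not $1$ if $p\ge1$.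
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sections}]
(I) The bundles $\Lambda^p\mathcal{E}^\vee(1)=\Lambda^p\mathcal{Q}(-(2p-1))$, $1\le p\le k+1$, are acyclic by Lemma~\ref{lem:wedge}: here $c=1$ for $p=1$, $c=2k+1$ for $p=k+1$, and $3\le c\le2k-1$ otherwise. So $\mathcal{I}_Y(1)$ is acyclic, and restriction of sections is an isomorphism.

(II) By Pieri's rule $\mathcal{Q}\otimes\Lambda^p\mathcal{E}^\vee=\Lambda^{p+1}\mathcal{Q}(-2p)\oplus S_{(2,1^{p-1})}\mathcal{Q}(-2p)$ for $1\le p\le k+1$. The first summand is zero for $p=k+1$ and acyclic for $p\le k$ by Lemma~\ref{lem:wedge}. The second arises from $\Lambda^p\mathcal{Q}(-2p)$ by raising the largest element $2k+2-2p$ of $\Sigma$ once more: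
\[
\Sigma=\{2k+3-2p\}\cup\bigl([k+1-2p,\,2k+1-2p]\setminus\{2k+2-3p\}\bigr).
\]
For $p\le k-1$ apply \eqref{eq:star}. For $p=k$ the interval ends at $1$ and the deleted point is $2-k\ne1$. For $p=k+1$ we have $2k+3-2p=1$. So $\mathcal{Q}\otimes\mathcal{I}_Y$ is acyclic.

(III) We claim that $H^{p-1}(G,\mathcal{E}\otimes\Lambda^p\mathcal{E}^\vee)=0$ for $2\le p\le k+1$. By Pieri's rule
\[
\mathcal{E}\otimes\Lambda^p\mathcal{E}^\vee=\mathcal{Q}^\vee\otimes\Lambda^p\mathcal{Q}\,(2-2p)=\Lambda^{p-1}\mathcal{Q}(2-2p)\oplus S_{(1^p,0^{k-p},-1)}\mathcal{Q}(2-2p),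
\]
the second summand being present only for $p\le k$. The first is acyclic by Lemma~\ref{lem:wedge} with $c=2p-2\in[2,2k]$. The second arises from $\Lambda^p\mathcal{Q}(2-2p)$ by lowering the smallest element $k+3-2p$ of $\Sigma$:
\[
\Sigma=\{k+2-2p\}\cup\bigl([k+4-2p,\,2k+4-2p]\setminus\{2k+4-3p\}\bigr).
\]
For $3\le p\le k$ apply \eqref{eq:star}. For $p=2$ and $k\ge3$ the interval starts at $k$, and the deleted point is $2k-2\ne k$. For $p=k=2$ the bundle is not acyclic: Bott's sequence is $(4,3,0,2,1)$, with two inversions, so only $H^2$ is nonzero, and the group $H^{p-1}=H^1$ still vanishes.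

By the claim, the kernel of $\mathcal{E}\otimes\mathcal{E}^\vee\to\mathcal{E}\otimes\mathcal{I}_Y$ has no $H^1$, so $H^0(\mathcal{E}\otimes\mathcal{E}^\vee)\to H^0(\mathcal{E}\otimes\mathcal{I}_Y)$ is surjective. Now $\mathcal{E}\otimes\mathcal{E}^\vee=\mathcal{O}\oplus S_{(1,0^{k-1},-1)}\mathcal{Q}$, and the second summand is acyclic since its set $\Sigma$ contains $-1+(k+1)=k$. So the source is $\mathbb{C}\cdot\mathrm{id}$, and the map sends an endomorphism $\phi$ to $\phi(t)$.
\end{proof}

\section{Isomorphisms are linear: proof of (B)}\label{sec:B}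

By Propositions~\ref{prop:lef}(iv) and~\ref{prop:sections}(I), the embedding of $Y$ in the Pl\"ucker space $P=\mathbb{P}(\Lambda^kV)$ is intrinsic to $Y$. The difficulty is that $Y$ might lie on a second Grassmannian $G'\subset P$, projectively equivalent to $G$, and be cut out there by a section of the same kind. Nothing numerical excludes this: for $k=2$ two copies of $G(2,5)$ in $\mathbb{P}^9$ meet in expected dimension $6+6-9=3=d$. To compare $G$ and $G'$ along $Y$ we use conormal bundles. The bundle $\mathcal{Q}|_Y$ appears twice among them: as $\mathcal{N}^\vee_{Y/G}(2)=\mathcal{E}^\vee(2)|_Y$, and inside $\mathcal{N}^\vee_{G/P}(2)|_Y$. For $k=2$ the latter bundle is $\mathcal{Q}|_Y$ itself. The natural map $\mathcal{N}^\vee_{G/P}|_Y\to\mathcal{N}^\vee_{Y/G'}$ is then a map between stable bundles of the same rank and degree, so it is zero or an isomorphism, and either alternative identifies the quotient bundles of $G$ and $G'$ on $Y$. For $k\ge3$ there are further pieces, which slopes will dispose of.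

\subsection*{Stability}
Since $\operatorname{Pic}(Y)=\mathbb{Z}\cdot\mathcal{O}(1)$, every coherent sheaf $\mathcal{F}$ on $Y$ has a degree, defined by $\det\mathcal{F}=\mathcal{O}(\deg\mathcal{F})$. The degree is additive in short exact sequences, it is nonnegative for torsion sheaves, and $\det\mathcal{F}=(\Lambda^j\mathcal{F})^{\vee\vee}$ for $\mathcal{F}$ torsion-free of rank $j$. The slope is $\mu(\mathcal{F})=\deg\mathcal{F}/\operatorname{rk}\mathcal{F}$. A vector bundle $\mathcal{S}$ is \emph{stable} (\emph{semistable}) if $\mu(\mathcal{F})<\mu(\mathcal{S})$ (respectively $\le$) for all subsheaves with $0<\operatorname{rk}\mathcal{F}<\operatorname{rk}\mathcal{S}$. If $\mathcal{S}$ is semistable, then $\mu(\mathcal{F})\le\mu(\mathcal{S})$ also for subsheaves of full rank, whose cokernel is torsion; by additivity, $\deg\mathcal{T}\ge\mu(\mathcal{S})\operatorname{rk}\mathcal{T}$ for every quotient $\mathcal{T}$, with strict inequality if $\mathcal{S}$ is stable and $0<\operatorname{rk}\mathcal{T}<\operatorname{rk}\mathcal{S}$. The dual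 of a stable bundle is stable, and in characteristic $0$ exterior powers and tensor products of semistable bundles are semistable \cite[\S\S3.1--3.2]{HL}.

\begin{lemma}\label{lem:stable}
The bundles $\mathcal{Q}|_Y$ and $\mathcal{U}|_Y$ are stable.
\end{lemma}

\begin{proof}
We first show that the subspaces $U\in Y$ cover $V$ and have no common vector.
(a) For $0\ne w\in V$ the variety $\{U\ni w\}\cong G(k-1,2k)$ has dimension $k^2-1\ge k+1$, so it meets $Y$ by Proposition~\ref{prop:lef}(iii).
(b) For $0\ne v\in V$ choose a hyperplane $V_1\not\ni v$; the variety $G(k,V_1)$ has dimension $k^2\ge k+1$, so some $U\in Y$ does not contain $v$.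

Next, $H^0(Y,\Lambda^i\mathcal{Q}^\vee)=0$ for $i\geq 1$. Indeed $\Lambda^i\mathcal{Q}^\vee\subset\Lambda^iV^*\otimes\mathcal{O}_Y$ and $H^0(\mathcal{O}_Y)=\mathbb{C}$, so a section is a constant form $\omega\in\Lambda^iV^*$ whose contraction with every $u\in U\in Y$ vanishes; by (a), $\omega=0$. Likewise a section of $\Lambda^j\mathcal{U}$, $j\ge1$, is a constant $\omega\in\bigcap_{U\in Y}\Lambda^jU$. For two subspaces $\Lambda^jS\cap\Lambda^jS'=\Lambda^j(S\cap S')$, as one sees in a basis adapted to both; by (b) finitely many $U\in Y$ have intersection zero, so $\omega=0$.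

Let $\mathcal{F}\subset\mathcal{Q}|_Y$ have rank $1\le j\le k$ and suppose $\mu(\mathcal{F})\ge\mu(\mathcal{Q})=\frac1{k+1}$. Then $r=\deg\mathcal{F}\ge1$, and the inclusion induces a nonzero map $\mathcal{O}(r)=(\Lambda^j\mathcal{F})^{\vee\vee}\to\Lambda^j\mathcal{Q}|_Y$. Composing with a nonzero map $\mathcal{O}(1)\to\mathcal{O}(r)$ we obtain a nonzero section of $\Lambda^j\mathcal{Q}(-1)=\Lambda^{k+1-j}\mathcal{Q}^\vee$, a contradiction. The bundle $\mathcal{U}^\vee|_Y$ also has degree $1$; a subsheaf of rank $1\le j\le k-1$ and slope at least $\frac1k$ has positive degree and yields a nonzero section of $\Lambda^j\mathcal{U}^\vee(-1)=\Lambda^{k-j}\mathcal{U}$, again a contradiction.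
\end{proof}

\subsection*{The conormal bundle of the Pl\"ucker embedding}
Put $\mathcal{C}=\mathcal{N}^\vee_{G/P}(2)|_Y$.

\begin{lemma}\label{lem:conormal}
There is a subbundle $\mathcal{C}_1\subset\mathcal{C}$ with $\mathcal{C}_1\cong\mathcal{Q}|_Y$ such that every quotient sheaf $\mathcal{T}$ of $\mathcal{C}/\mathcal{C}_1$ of positive rank has $\mu(\mathcal{T})>\frac1{k+1}$.
\end{lemma}

\begin{proof}
Let $\mathcal{F}_j\subset\Lambda^kV\otimes\mathcal{O}_G$ be the image of $\Lambda^{k-j}\mathcal{U}\otimes\Lambda^jV$. This is an increasing filtration from $\mathcal{F}_0=\mathcal{O}(-1)$ to $\mathcal{F}_k=\Lambda^kV\otimes\mathcal{O}$, with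
\[
\mathcal{F}_j/\mathcal{F}_{j-1}=\Lambda^{k-j}\mathcal{U}\otimes\Lambda^j\mathcal{Q}=\Lambda^j\mathcal{U}^\vee\otimes\Lambda^j\mathcal{Q}\,(-1).
\]
By the Euler sequence $T_P|_G=(\mathcal{F}_k/\mathcal{F}_0)(1)$. Moving $U$ in the direction $\phi:U\to V/U$ changes $u_1\wedge\dots\wedge u_k$ to first order by $\sum_iu_1\wedge\dots\wedge\phi(u_i)\wedge\dots\wedge u_k$, so $T_G=(\mathcal{F}_1/\mathcal{F}_0)(1)$. Hence $\mathcal{N}_{G/P}=(\mathcal{F}_k/\mathcal{F}_1)(1)$ is filtered with graded pieces $\Lambda^j\mathcal{U}^\vee\otimes\Lambda^j\mathcal{Q}$, $2\le j\le k$, and the piece $j=k$ is a quotient bundle, namely $\Lambda^k\mathcal{Q}(1)=\mathcal{Q}^\vee(2)$. Dualizing and twisting by $\mathcal{O}(2)$ gives the subbundle $\mathcal{C}_1=\mathcal{Q}|_Y$, and $\mathcal{C}/\mathcal{C}_1$ is filtered by the bundles $\Lambda^j\mathcal{U}\otimes\Lambda^j\mathcal{Q}^\vee(2)|_Y$ with $2\le j\le k-1$ (there are none for $k=2$). These are semistable by Lemma~\ref{lem:stable}, of slope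
\[
2-j\Bigl(\frac1k+\frac1{k+1}\Bigr)\ \ge\ 2-\frac{k-1}k-\frac{k-1}{k+1}=\frac1k+\frac2{k+1}=:\mu_0>\frac1{k+1}.
\]
A quotient $\mathcal{T}$ of $\mathcal{C}/\mathcal{C}_1$ is filtered by the images of the steps, and each graded piece is a quotient of one of these bundles. Adding up, $\deg\mathcal{T}\ge\mu_0\operatorname{rk}\mathcal{T}$.
\end{proof}

\begin{lemma}\label{lem:u}
Let $\mathcal{S}$ be a stable vector bundle on $Y$ of rank $k+1$ with $\det\mathcal{S}=\mathcal{O}(1)$, and let $u:\mathcal{C}\to\mathcal{S}$ be nonzero. Then $u|_{\mathcal{C}_1}:\mathcal{Q}|_Y\to\mathcal{S}$ is an isomorphism.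
\end{lemma}

\begin{proof}
Every nonzero subsheaf of $\mathcal{S}$ has positive rank and slope at most $\frac1{k+1}$. If $u(\mathcal{C}_1)=0$, then $u(\mathcal{C})$ is such a subsheaf and a quotient of $\mathcal{C}/\mathcal{C}_1$, against Lemma~\ref{lem:conormal}. If $0<\operatorname{rk}u(\mathcal{C}_1)<k+1$, then $\mu(u(\mathcal{C}_1))>\frac1{k+1}$ by stability of $\mathcal{Q}|_Y$, which is again impossible. So $u|_{\mathcal{C}_1}$ is generically an isomorphism. Its determinant is a nonzero section of $\mathcal{O}(1)\otimes\mathcal{O}(-1)=\mathcal{O}_Y$, hence vanishes nowhere.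
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $f:Y=Y_1(s)\to Y'=Y_1(s')$ be an isomorphism, and let $\mathcal{Q}'$ be the quotient bundle on $G(k,V')$. The ample generators of the Picard groups correspond, so $f^*\mathcal{O}(1)\cong\mathcal{O}(1)$, and by Proposition~\ref{prop:sections}(I) the map $f$ extends to a linear isomorphism $\varphi:P\to\mathbb{P}(\Lambda^kV')$. Let $G'=\varphi^{-1}(G(k,V'))\supset Y$. Then $\mathcal{S}:=\mathcal{N}^\vee_{Y/G'}(2)=f^*(\mathcal{Q}'|_{Y'})$ is stable of rank $k+1$ with determinant $\mathcal{O}(1)$, by Lemma~\ref{lem:stable} for $Y'$. There are two exact sequences of vector bundles with the same middle term,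
\[
0\to\mathcal{N}^\vee_{G/P}|_Y\to\mathcal{N}^\vee_{Y/P}\to\mathcal{N}^\vee_{Y/G}\to0,\qquad 0\to\mathcal{N}^\vee_{G'/P}|_Y\to\mathcal{N}^\vee_{Y/P}\to\mathcal{N}^\vee_{Y/G'}\to0 .
\]
Let $u:\mathcal{C}\to\mathcal{N}^\vee_{Y/P}(2)\to\mathcal{S}$ be the composition. If $u\neq0$, then $\mathcal{Q}|_Y\cong\mathcal{S}$ by Lemma~\ref{lem:u}. If $u=0$, then the first subbundle is contained in the second; they have equal rank, so they coincide, and so do the quotients, which gives $\mathcal{Q}|_Y=\mathcal{N}^\vee_{Y/G}(2)\cong\mathcal{S}$ again.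

\emph{Existence of $g$.} By Proposition~\ref{prop:sections}(II), an isomorphism $\mathcal{Q}|_Y\cong f^*\mathcal{Q}'$ induces on global sections an isomorphism $g:V\to V'$ compatible with evaluation. At $U\in Y$ the evaluation maps are $V\to V/U$ and $V'\to V'/f(U)$, so $g(U)=f(U)$. Hence $Y_1(g_*s)=g(Y)=Y'$, and $g_*s\in\mathbb{C}^*s'$ by Proposition~\ref{prop:sections}(III).

\emph{Uniqueness.} Two choices differ by an $x\in GL(V)$ that fixes every $U\in Y$. The fixed locus of $\Lambda^kx$ in $P$ is the disjoint union of the projectivized eigenspaces. As $Y$ is connected, it lies in one of them, and $Y$ spans $P$ by Proposition~\ref{prop:sections}(I). So $\Lambda^kx$ is a scalar, and $x$ fixes every $k$-dimensional subspace. Every line in $V$ is an intersection of such subspaces, so $x$ fixes every line and is a scalar.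

\emph{Consequences.} For $V'=V$ and $s'=s$, every element of $\operatorname{Stab}_{PGL(V)}([s])$ preserves $Y$, and every automorphism of $Y$ comes from exactly one such element. For $V'=V^*$ and $s'=s^\vee$ we have $Y_1(s')=Y_2(s)$ and $M(s')=\varepsilon(M(s))$. Since $\gamma_g=\varepsilon^{-1}\circ g$, the condition $\gamma_g(M(s))=M(s)$ says that $M(g_*s)=M(s')$, which for these reduced divisors means $g_*s\in\mathbb{C}^*s'$. This holds for the map $g$ that induces an isomorphism $Y_1(s)\cong Y_2(s)$; conversely it implies $g(Y_1(s))=Y_1(s')=Y_2(s)$.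
\end{proof}

\section{General sections have no symmetry: proof of (C)}\label{sec:C}

By (B), we must show that a general $[s]\in\mathbb{P}(\Gamma)$ is fixed neither by any $\gamma_g$ nor by any nontrivial element of $PGL(V)$. Both families have dimension $n^2-1=4k(k+1)$, and the fixed locus of each member is a union of projectivized eigenspaces. So it suffices to show that these eigenspaces have codimension greater than $n^2-1$. We first reduce to diagonalizable elements, for which the weights of $\Gamma$ control the eigenspaces.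

\subsection*{The action on $\mathbb{P}(\Gamma)$}
Let $g:V\to V^*$ be an isomorphism and $b(u,v)=g(u)(v)$ the corresponding nondegenerate bilinear form, so that $g(U)^\perp=\{v:b(U,v)=0\}$. Define $\sigma_g\in GL(V)$, and $x^*\in GL(V)$ for $x\in GL(V)$, by
\[
b(u,v)=b(v,\sigma_gu),\qquad b(xu,v)=b(u,x^*v).
\]
Thus $\sigma_g$ measures the failure of $b$ to be symmetric. In $\operatorname{Aut}(F)$ we have
\begin{equation}\label{eq:group}
\gamma_gx=\gamma_{gx},\qquad\gamma_gx\gamma_g^{-1}=(x^*)^{-1},\qquad\gamma_g^2=\sigma_g .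
\end{equation}
The first identity is the definition. The second holds because $b(xU,v)=0$ if and only if $b(U,x^*v)=0$, so that $g(xU)^\perp=(x^*)^{-1}g(U)^\perp$. For the third, let $S\subset V$ be a subspace and $S'=g(S)^\perp$; for $u\in S$ and $v\in S'$ we have $b(v,\sigma_gu)=b(u,v)=0$, so $\sigma_gS\subset g(S')^\perp$, with equality by dimension. Apply this to $S=U$ and $S=W$.

By \eqref{eq:group}, $PGL(V)$ and the $\gamma_g$ together form a group $\mathcal{G}$, and for a fixed $g_0$ the $\gamma_g$ form the coset $\gamma_{g_0}PGL(V)$. Every $\phi\in\mathcal{G}$ preserves the class of $\mathcal{O}(1,1)$, so there is $\widetilde\phi\in GL(\Gamma)$, unique up to scalar, with $M(\widetilde\phi s)=\phi(M(s))$ for all $s\ne0$. This defines an action of $\mathcal{G}$ on $\mathbb{P}(\Gamma)$. For $x\in GL(V)$ we take $\widetilde x=r(x):=\det(x)\,x_*$. Since $\mathcal{O}(1,1)$ has fiber $(\det U\otimes\det W)^*$, a scalar $\lambda$ acts through $x_*$ by $\lambda^{-n}$; so $r$ is an algebraic representation of $GL(V)$ that is trivial on scalars.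

\begin{lemma}\label{lem:finite}
Let $s\in\Gamma^{\mathrm{sm}}$. Then $\operatorname{Stab}_{PGL(V)}([s])$ is finite. Hence every $\sigma\in GL(V)$ that fixes $[s]$ is diagonalizable, and if $\gamma_g$ fixes $[s]$, then $\sigma_g$ is diagonalizable.
\end{lemma}

\begin{proof}
The stabilizer is an algebraic subgroup of $PGL(V)$, and it acts faithfully on $Y=Y_1(s)$ by (B). A one-parameter subgroup of it generates a holomorphic vector field on $Y$, which vanishes by Proposition~\ref{prop:lef}(iv); so the subgroup acts trivially on $Y$ and is trivial. Thus the stabilizer has dimension zero and is finite. If $\sigma$ fixes $[s]$, some power of $\sigma$ is a scalar, so $\sigma$ is diagonalizable. If $\gamma_g$ fixes $[s]$, so does $\gamma_g^2=\sigma_g$.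
\end{proof}

\subsection*{Weights}
Fix a basis of $V$. For $\mu\in\mathbb{Z}^n$ let $\Gamma_\mu\subset\Gamma$ be the subspace on which $r(\operatorname{diag}(t_1,\dots,t_n))$ acts by $t^\mu=\prod t_i^{\mu_i}$.

\begin{lemma}\label{lem:weights}
The weights of $\Gamma$ are the $\mu\in\{-1,0,1\}^n$ with $\sum\mu_i=0$. If $\mu$ has $2l+1$ zero entries, then $\dim\Gamma_\mu=\binom{2l+1}{l}-\binom{2l+1}{l-1}$, which is $1,2,5$ for $l=0,1,2$.
\end{lemma}

\begin{proof}
By the Borel--Weil theorem, the dual of $\Gamma$ under $x_*$ is the irreducible representation $S_{(2^k,1)}V$, of highest weight $(1^k,0^{k+1})+(1^{k+1},0^k)$. The conjugate partition is $(k+1,k)$, so by the dual Jacobi--Trudi identity the character is $e_{k+1}e_k-e_{k+2}e_{k-1}$, where $e_i$ now denotes the elementary symmetric polynomial in $x_1,\dots,x_n$. A monomial $x^\nu$ that occurs has $\nu\in\{0,1,2\}^n$ and $\sum\nu_i=n$; then the entries $2$ and $0$ occur equally often, say $k-l$ times, and the entry $1$ occurs $2l+1$ times. The coefficient of $x^\nu$ in $e_ie_{n-i}$ counts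 the ways to assign $i-(k-l)$ of the entries $1$ to the first factor. It is $\binom{2l+1}{l+1}=\binom{2l+1}{l}$ for $i=k+1$ and $\binom{2l+1}{l+2}=\binom{2l+1}{l-1}$ for $i=k+2$. The weights of $r$ are the vectors $(1,\dots,1)-\nu$.
\end{proof}

For $k=2$ there are $30$ weights with one zero, $20$ with three zeros, and the zero weight, and $30\cdot1+20\cdot2+5=75=10\cdot10-5\cdot5$, in agreement with the character.

\begin{proposition}\label{prop:inner}
Let $\sigma\in GL(V)$ be diagonalizable and not scalar. Every eigenspace of $r(\sigma)$ has codimension greater than $n^2-1$ in $\Gamma$.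
\end{proposition}

\begin{proof}
Choose a basis with $\sigma=\operatorname{diag}(\sigma_i)$ and $q=\sigma_1/\sigma_2\ne1$. An eigenspace is a sum of weight spaces, and we count those that it must omit. If $|\mu_1-\mu_2|=1$, let $\mu'$ be obtained from $\mu$ by swapping the first two entries. Then $\dim\Gamma_\mu=\dim\Gamma_{\mu'}$ and $\sigma^\mu/\sigma^{\mu'}=q^{\pm1}\ne1$, so each such pair contributes at least $\dim\Gamma_\mu$ to the codimension.

Let $k\ge3$ and use the weights with three zeros, of multiplicity $2$; they have $k-1$ entries $1$ and $k-1$ entries $-1$. For $\{\mu_1,\mu_2\}=\{1,0\}$ the other $2k-1$ positions carry two zeros and $k-2$ ones, which gives $\binom{2k-1}2\binom{2k-3}{k-2}$ pairs; for $\{0,-1\}$ they carry two zeros and $k-1$ ones, which gives $\binom{2k-1}2\binom{2k-3}{k-1}$ pairs. So the codimension is at least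
\[
2\binom{2k-1}2\binom{2k-2}{k-1}\ge12(2k-1)(k-1)>4k(k+1),
\]
where we used $\binom{2k-2}{k-1}\ge6$, $2k-1\ge k+1$ and $3(k-1)>k$.

Let $k=2$, so $n^2-1=24$. For $\{\mu_1,\mu_2\}=\{1,0\}$ the other three entries are a permutation of $(1,-1,-1)$ or of $(0,0,-1)$: three pairs of multiplicity $1$ and three of multiplicity $2$, contributing $9$. Negating all entries gives the same count for $\{0,-1\}$. The total $18$ is not enough, so we also use the triples with $(\mu_1,\mu_2)=(1,-1),(0,0),(-1,1)$ and the same last three entries. Their eigenvalues are proportional to $q,1,q^{-1}$. An eigenspace therefore omits either the middle weight space or both outer ones. If the last entries are a permutation of $(1,0,-1)$ (six triples), the dimensions are $1,2,1$ and the contribution is at least $2$; if they are $(0,0,0)$, the dimensions are $2,5,2$ and the contribution is at least $4$. The codimension is at least $18+12+4=34>24$.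
\end{proof}

For $\gamma_g$ we need a torus that it normalizes. This comes from a normal form for $b$.

\begin{lemma}\label{lem:basis}
If $\sigma_g$ is diagonalizable, there is a basis $v_1,\dots,v_n$ of $V$ with $b(v_i,v_j)\ne0$ if and only if $i+j=n+1$.
\end{lemma}

\begin{proof}
Write $\sigma=\sigma_g$, with eigenspaces $V_\lambda$. Applying the definition twice, $b(u,v)=b(v,\sigma u)=b(\sigma u,\sigma v)$, so $b(V_\lambda,V_{\lambda'})=0$ unless $\lambda\lambda'=1$. As $b$ is nondegenerate, it pairs $V_\lambda$ with $V_{1/\lambda}$ perfectly. Moreover $b(u,v)=\lambda b(v,u)$ for $u\in V_\lambda$. So $b$ is symmetric on $V_1$ and skew on $V_{-1}$, and for eigenvectors $u,v$ the numbers $b(u,v)$ and $b(v,u)$ vanish together. The spaces $V_{-1}$ and $V_\lambda\oplus V_{1/\lambda}$ for $\lambda\ne\pm1$ have even dimension and $n$ is odd, so $\dim V_1$ is odd. Take dual bases of $V_\lambda$ and $V_{1/\lambda}$, a symplectic basis of $V_{-1}$, and hyperbolic pairs together with one anisotropic vector in $V_1$. This gives $k$ pairs, which we number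 $(v_i,v_{n+1-i})$, and the vector $v_{k+1}$.
\end{proof}

\begin{proposition}\label{prop:outer}
If $\sigma_g$ is diagonalizable, every eigenspace of $\widetilde\gamma_g$ has codimension greater than $n^2-1$ in $\Gamma$.
\end{proposition}

\begin{proof}
By \eqref{eq:group}, $\widetilde\gamma_g\,r(x)\,\widetilde\gamma_g^{-1}=\chi(x)\,r((x^*)^{-1})$ with a scalar $\chi(x)$ that is multiplicative in $x$. The homomorphism $\chi$ is trivial on $SL(V)$, which equals its commutator subgroup, and on scalars, so $\chi=1$. In the basis of Lemma~\ref{lem:basis}, for $x=\operatorname{diag}(t_i)$ the matrix $x'=(x^*)^{-1}$ is diagonal with entries $t'_{n+1-i}=t_i^{-1}$. For $w\in\Gamma_\mu$ we get $r(x')\widetilde\gamma_gw=t^\mu\,\widetilde\gamma_gw$ and $t^\mu=\prod_i(t'_{n+1-i})^{-\mu_i}$. So $\widetilde\gamma_g$ maps $\Gamma_\mu$ to $\Gamma_{\theta\mu}$, where $\theta$ is the involution $(\theta\mu)_{n+1-i}=-\mu_i$.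

An eigenspace of $\widetilde\gamma_g$ is thus the direct sum of its intersections with the sums of weight spaces over $\theta$-orbits. If $\theta\mu\neq\mu$ and $w+w'\in\Gamma_\mu\oplus\Gamma_{\theta\mu}$ has eigenvalue $\lambda\neq 0$, then $w'=\lambda^{-1}\widetilde\gamma_gw$, so the intersection has at most half the dimension. Every eigenspace therefore has codimension at least
\[
\Delta=\tfrac12\sum_{\mu\ne\theta\mu}\dim\Gamma_\mu .
\]
A weight is $\theta$-fixed when $\mu_{n+1-i}=-\mu_i$ for all $i$; then $\mu_{k+1}=0$, and $\mu_1,\dots,\mu_k$ are arbitrary. For $k=2$, the fixed weights with one zero have $(\mu_1,\mu_2)=(\pm1,\pm1)$, those with three zeros have $(\pm1,0)$ or $(0,\pm1)$; there are four of each. So $2\Delta=(30-4)+2(20-4)=58$ and $\Delta=29>24$. For $k\ge3$, none of the $2k\binom{2k}k$ weights with a single zero in a position other than $k+1$ is fixed. We have $\binom{2k}k\ge5(k+1)$, with equality for $k=3$, since $\binom{2k+2}{k+1}/\binom{2k}k=\frac{2(2k+1)}{k+1}>\frac{k+2}{k+1}$. Hence $\Delta\ge k\binom{2k}k\ge5k(k+1)>4k(k+1)$.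
\end{proof}

For $k=1$ the same formula gives $\Delta=\frac12(6-2)=2<8$, and the count proves nothing, as it must by Section~\ref{sec:k1}.

\subsection*{Birational maps}
The passage from isomorphisms to birational maps uses only the canonical bundle and the Picard group.

\begin{lemma}\label{lem:bir}
Let $Y_1,Y_2$ be smooth connected projective varieties with $K_{Y_i}$ trivial and $\operatorname{Pic}(Y_i)=\mathbb{Z}\cdot\mathcal{O}(1)$, where $\mathcal{O}(1)$ is very ample. If they are birational, they are isomorphic.
\end{lemma}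

\begin{proof}
Resolve the birational map by birational morphisms $\beta_i:X\to Y_i$ with $X$ smooth projective. Since $Y_i$ is normal, $\beta_i$ is an isomorphism over an open set $Y_i^0$ whose complement has codimension at least $2$. Call a prime divisor of $X$ $\beta_i$-exceptional if its image has codimension at least $2$; equivalently, if it misses $\beta_i^{-1}(Y_i^0)$. Let $\omega_i$ be a nowhere vanishing form of top degree on $Y_i$. The form $\beta_i^*\omega_i$ vanishes exactly where $d\beta_i$ is degenerate, so a prime divisor lies in its zero locus if and only if it is $\beta_i$-exceptional. The form $\beta_2^*\omega_2$, viewed on $Y_1^0$, extends to $Y_1$ and is a constant multiple of $\omega_1$. Hence $\beta_1^*\omega_1$ and $\beta_2^*\omega_2$ are proportional, and $\beta_1,\beta_2$ have the same exceptional divisors.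

Let $X^0=\beta_1^{-1}(Y_1^0)\cap\beta_2^{-1}(Y_2^0)$. A prime divisor of $X$ that meets $\beta_1^{-1}(Y_1^0)$ is not exceptional for $\beta_1$, hence not for $\beta_2$, so it meets $X^0$; the same holds with the indices exchanged. Thus $X^0$ embeds in both $Y_i$ with complement of codimension at least $2$. This gives $\operatorname{Pic}(Y_1)\cong\operatorname{Pic}(X^0)\cong\operatorname{Pic}(Y_2)$, compatibly with spaces of sections and their products. The generator $\mathcal{O}(1)$ has sections and $\mathcal{O}(-1)$ has none, so $\mathcal{O}(1)$ corresponds to $\mathcal{O}(1)$, and $Y_i=\operatorname{Proj}\bigoplus_{r\ge0}H^0(Y_i,\mathcal{O}(r))$ gives $Y_1\cong Y_2$.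
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
Fix $g_0$ and consider, in $PGL(V)\times\mathbb{P}(\Gamma)$, the locally closed subsets
\begin{align*}
\mathcal{J}_{\mathrm{in}}&=\{(x,[s]):\ s\in\Gamma^{\mathrm{sm}},\ x\ne1,\ x[s]=[s]\},\\
\mathcal{J}_{\mathrm{out}}&=\{(x,[s]):\ s\in\Gamma^{\mathrm{sm}},\ \gamma_{g_0x}[s]=[s]\}.
\end{align*}
By Lemma~\ref{lem:finite}, the fiber over $x$ is empty unless $x$, respectively $\sigma_{g_0x}$, is diagonalizable. In that case Propositions~\ref{prop:inner} and~\ref{prop:outer} show that the fiber lies in a finite union of linear subspaces of codimension at least $n^2$. Both sets therefore have dimension at most $(n^2-1)+\dim\mathbb{P}(\Gamma)-n^2<\dim\mathbb{P}(\Gamma)$, and the closure $\mathcal{B}$ of the union of their images in $\mathbb{P}(\Gamma)$ is a proper closed subset. The $s\in\Gamma^{\mathrm{sm}}$ with $[s]\notin\mathcal{B}$ form a dense Zariski-open subset of $\Gamma$. For such $s$, part (B) gives $Y_1(s)\not\cong Y_2(s)$ and $\operatorname{Aut}(Y_1(s))=1$, and Lemma~\ref{lem:bir},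 which applies by Proposition~\ref{prop:lef}(iv), shows that $Y_1(s)$ and $Y_2(s)$ are not birational.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKMR}
Enrico Fatighenti, Micha{\l} Kapustka, Giovanni Mongardi and Marco Rampazzo,
\emph{The generalized roof F(1,2,n): Hodge structures and derived categories},
arXiv:2110.10475 (2021).

\bibitem{HL}
Huybrechts and Lehn,
\emph{The Geometry of Moduli Spaces of Sheaves}.

\end{thebibliography}
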